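# Strictly singular operators on $L_p$ far from all factorizations through $\ell_r\to\ell_s$, $r<s$

Throughout, $1<p<\infty$, $L_p=L_p[0,1]$ with Lebesgue measure, and scalars are real or complex; $\mathbb K$ is the scalar field. The conjugate exponent of $p$ is $p'$. "Operator" means bounded linear operator, "f.d." means finite dimensional, and $\langle f,g\rangle=\mathbb E fg=\int_0^1 fg$. Adjoints are Banach space adjoints, and $L_p^*=L_{p'}$ through this pairing. Independent uniform signs are written $\sigma=(\sigma_k)$, and $\mathbb E_\sigma$ is the average over them.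

## 1. A diagonal operator from Rademacher functions to disjoint functions

**Definition.** An operator $T:X\to Y$ between Banach spaces is *strictly singular* if there is no infinite-dimensional closed subspace $V\subseteq X$ on which $T$ is an isomorphism onto its image, that is, on which $\|Tv\|\ge\delta\|v\|$ for some $\delta>0$. We write $\mathcal S(X)$ for the strictly singular operators on $X$ and $\mathcal L(X)$ for all operators.

The strictly singular operators have the ideal property. Indeed, suppose $BTA$ satisfies $\|BTAv\|\ge\delta\|v\|$ on an infinite-dimensional $V$. Then $A$ is bounded below on $V$, so $A(V)$ is closed and infinite dimensional, and for $u=Av$ we get $\|Tu\|\ge\delta\|v\|/\|B\|\ge\delta\|u\|/(\|A\|\|B\|)$. So $T$ is not strictly singular.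

**Definition.** For f.d. Banach spaces $X_n$ and $1\le r<\infty$, $(\oplus X_n)_{\ell_r}$ is the space of sequences $x=(x_n)$, $x_n\in X_n$, with $\|x\|=(\sum\|x_n\|^r)^{1/r}<\infty$. Vectors of this space are *disjoint* if their sets of nonzero coordinates are disjoint. For $X_n=\mathbb K$ this is $\ell_r$.

Let $p>2$. Let $(r_k)$ be the Rademacher functions, $(A_k)$ disjoint sets of positive measure, $h_k=|A_k|^{-1/p}1_{A_k}$, and $(\lambda_k)$ a bounded nonzero scalar sequence. Put
$$Tf=\sum_k\lambda_k\langle f,r_k\rangle h_k .$$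

**Special case.** $T$ is a strictly singular operator on $L_p$. It factors as $L_p\to\ell_2\to\ell_p\to L_p$, and it is not compact if $\lambda_k\not\to0$.

*Proof of the factorization.* Let $Rf=(\langle f,r_k\rangle)_k$. By Bessel, $\|Rf\|_2\le\|f\|_2\le\|f\|_p$. Let $\Lambda:\ell_2\to\ell_p$ be the diagonal operator with entries $\lambda_k$; it is bounded because $\|\cdot\|_p\le\|\cdot\|_2$ on sequences. Let $H:\ell_p\to L_p$, $Ha=\sum a_kh_k$, which is isometric because the $h_k$ are disjoint of norm one. Then $T=H\Lambda R$.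

*Proof that $T$ is strictly singular.* Suppose $\|Tf\|_p\ge\delta\|f\|_p$ on an infinite-dimensional closed $V$. Since $\|Tf\|_p\le\|\lambda\|_\infty\|Rf\|_p$, with $c=\delta/\|\lambda\|_\infty$ we have $\|Rf\|_p\ge c\|f\|_p\ge c\|Rf\|_2$ on $V$. In particular $R$ is bounded below on $V$. So $Y=R(V)$ is an infinite-dimensional closed subspace of $\ell_2$ with $\|y\|_p\ge c\|y\|_2$ on $Y$. An infinite-dimensional space of sequences contains nonzero vectors that vanish on any given finite set of coordinates. So we can choose inductively $y_k\in Y$ with $\|y_k\|_2=1$ and restrictions $x_k$ of $y_k$ to pairwise disjoint finite sets with $\|y_k-x_k\|_2\le2^{-k}$. Then $\frac12\le\|x_k\|_2\le1$, and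
$$c\big(\tfrac12K^{1/2}-1\big)\le c\Big\|\sum_{k\le K}y_k\Big\|_2\le\Big\|\sum_{k\le K}y_k\Big\|_p\le\Big(\sum_{k\le K}\|x_k\|_p^p\Big)^{1/p}+1\le K^{1/p}+1 .$$
This is false for large $K$.

*Not compact.* $Tr_k=\lambda_kh_k$, and $\|\lambda_kh_k-\lambda_jh_j\|_p^p=|\lambda_k|^p+|\lambda_j|^p$ for $k\neq j$. If $|\lambda_k|\ge c>0$ along a subsequence, the images have no convergent subsequence along it. $\square$

Here the operator is strictly singular *because* it passes from an $\ell_2$-sum to an $\ell_p$-sum with a strictly larger exponent. Does a general strictly singular operator on $L_p$ have this form, at least up to a small error? The proof used that the domain side is a Hilbert space. A general operator on $L_p$ can see $\ell_2$-behavior and $\ell_p$-behavior at once, and in varying proportions. This is what changes, and the counterexample will be made of it.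

## 2. Approximate factorization through $\ell_r\to\ell_s$ with $r<s$

The following is asked in Martin Mathieu, Pedro Tradacete, "Strictly singular multiplication operators on $\mathcal L(X)$", arXiv:1810.09194 (2018). Let $p\ne2$. Is it true that for every $T\in\mathcal S(L_p)$ and every $\varepsilon>0$ there are exponents $r<s$, f.d. spaces $(X_n)$, $(Y_n)$ and operators
$$L_p\xrightarrow{\ T_1\ }(\oplus X_n)_{\ell_r}\xrightarrow{\ T_2\ }(\oplus Y_n)_{\ell_s}\xrightarrow{\ T_3\ }L_p\qquad\text{with}\qquad\|T-T_3T_2T_1\|\le\varepsilon\,?$$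
All data may depend on $T$ and on $\varepsilon$. The exponents are taken in the range $1\le r<s<\infty$; this is a convention, since the source states only $r<s$.

Let $\mathcal F_p$ be the set of all such products $T_3T_2T_1\in\mathcal L(L_p)$, over all $1\le r<s<\infty$ and all f.d. $X_n,Y_n$. The question is whether $\mathcal S(L_p)\subseteq\overline{\mathcal F_p}$. The operator of Section 1 lies in $\mathcal F_p$ with $r=2$, $s=p$. Finite rank operators lie in $\mathcal F_p$ as well, since they factor through a single f.d. space. As $L_p$ has the approximation property, all compact operators lie in $\overline{\mathcal F_p}$.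

The answer is no. For $p>2$ let $\kappa_p$ be the constant in Rosenthal's inequality, recalled in Section 4.

**Theorem A.** (i) Let $p>2$. There is $\mathbb T\in\mathcal S(L_p)$ with $\mathbb T^*\in\mathcal S(L_{p'})$ such that $\|\mathbb T-S\|\ge1/\kappa_p$ for every
$$S=K+\sum_{i=1}^kB_iA_i,\qquad K\text{ compact},\quad A_i:L_p\to E_i,\quad B_i:E_i\to L_p,\quad E_i=(\oplus_jX^i_j)_{\ell_{r_i}},\quad X^i_j\text{ f.d.},\quad 1\le r_i<p.\tag{1}$$
(ii) For $1<p<\infty$, $p\ne2$, some $U\in\mathcal S(L_p)$ has distance $\ge1/\kappa_{\max(p,p')}$ from $\operatorname{span}(\mathcal F_p)$. In particular, the answer to the question is negative for every $p\ne2$.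

Two complements, not used for Theorem A, show how close the question is to a true statement.

**Theorem B.** Every $T\in\mathcal S(L_p)$, $p\ne2$, factors through $\ell_p$. So with $r=s=p$ allowed, the statement would be true even with $\varepsilon=0$.

**Theorem C.** Let $p\neq 2$. An operator $T\in\mathcal L(L_p)$ has the approximation property of the question for all $\varepsilon>0$ if and only if $T$ is in the norm closure of $\bigcup_r\Gamma_r$. Here $\Gamma_r$ is the set of operators on $L_p$ that factor through some $(\oplus X_n)_{\ell_r}$ with f.d. $X_n$, and $r$ runs over $(2,p)$ if $p>2$, over $(p,2)$ if $p<2$.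

## 3. Exponents that give only compact operators

The aim of this section is to remove most pairs $(r,s)$. The tool is an approximation by disjoint vectors.

**Gliding hump.** Let $(u_k)$ be weakly null in $(\oplus X_j)_{\ell_t}$, $1\le t<\infty$, $X_j$ f.d., and let $\tau>0$. After passing to a subsequence there are disjoint coordinate restrictions $t_k$ of $u_k$ with $\|u_k-t_k\|\le\tau2^{-k}$.

*Proof.* For each $j$ the $j$-th coordinates of the $u_k$ tend weakly, hence in norm, to $0$, because $X_j$ is f.d. Suppose the first $k-1$ vectors have been chosen and their restrictions live on coordinates $\le m$. Choose the next vector so late that its part on the coordinates $\le m$ has norm at most $\tau2^{-k-1}$. Then cut off its tail beyond some $m'>m$, where the tail has norm at most $\tau2^{-k-1}$. The restriction to $(m,m']$ is $t_k$. $\square$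

We also use the following remark. Let $X$ be reflexive and $R:X\to Y$ not compact. Then there are weakly null $u_k$ with $\|u_k\|\le1$ and $\|Ru_k\|\ge\delta>0$. Indeed, take a bounded sequence $(x_k)$ such that $(Rx_k)$ has no convergent subsequence. Pass to a subsequence with $x_k\to x$ weakly, and then to a further one with $\|R(x_k-x)\|$ bounded away from $0$. Finally rescale $x_k-x$.

**Lemma 1.** (a) If $2\le p<s<\infty$, every operator $(\oplus Y_j)_{\ell_s}\to L_p$ with $Y_j$ f.d. is compact. (b) If $1<p<\infty$ and $1\le r<\min(p,2)$, every operator $L_p\to(\oplus X_j)_{\ell_r}$ with $X_j$ f.d. is compact.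

*Proof.* In both cases the domain is reflexive. If the operator $R$ is not compact, take $u_k$ and $\delta$ as in the remark. The plan is to compare the growth of signed sums on the two sides.

(a) Apply the gliding hump to $(u_k)$ with $\tau=1$. The $t_k$ are disjoint with $\|t_k\|\le1$, so $\|\sum_{k\le K}\sigma_ku_k\|\le K^{1/s}+1$ for all signs. On the other side, $p\ge2$ gives pointwise $\mathbb E_\sigma|\sum\sigma_kRu_k|^p\ge(\mathbb E_\sigma|\sum\sigma_kRu_k|^2)^{p/2}=(\sum|Ru_k|^2)^{p/2}$, and therefore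
$$\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_kRu_k\Big\|_p^p\ge\int\Big(\sum_{k\le K}|Ru_k|^2\Big)^{p/2}\ge\sum_{k\le K}\|Ru_k\|_p^p\ge\delta^pK .$$
So $\|R\|(K^{1/s}+1)\ge\delta K^{1/p}$ for all $K$, which is false for large $K$ because $s>p$.

(b) The sequence $(Ru_k)$ is weakly null. Apply the gliding hump to it with $\tau=\delta/2$. Then $\|t_k\|\ge\delta/2$, and for all signs $\|\sum_{k\le K}\sigma_kRu_k\|\ge\frac\delta2K^{1/r}-\frac\delta2$. By Khintchine's inequality,
$$\Big(\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_ku_k\Big\|_p^p\Big)^{1/p}\le C_p\Big\|\Big(\sum_{k\le K}|u_k|^2\Big)^{1/2}\Big\|_p\le C_pK^{1/\min(p,2)} .$$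
The last inequality holds for $p\le2$ because $(\sum|u_k|^2)^{p/2}\le\sum|u_k|^p$, and for $p>2$ by the triangle inequality in $L_{p/2}$. So $\frac\delta2K^{1/r}-\frac\delta2\le\|R\|C_pK^{1/\min(p,2)}$ for all $K$, which is false for large $K$. $\square$

Let $p>2$ and $S=T_3T_2T_1\in\mathcal F_p$. If $s>p$, then $T_3$ is compact; if $r<2$, then $T_1$ is compact. So $S$ can be noncompact only if $2\le r<s\le p$, and then $r<p$. To answer the question negatively for $p>2$ it therefore suffices to find a strictly singular operator far from everything that factors through an $\ell_r$-sum with $r<p$, up to compact operators. This is the form (1).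

## 4. Rosenthal's spaces inside $L_p$

**Rosenthal's inequality** (Israel J. Math. 8 (1970)). For $2<p<\infty$ and independent mean-zero $g_i\in L_p$,
$$\Big\|\sum g_i\Big\|_p\le\kappa_p\max\Big\{\big(\sum\|g_i\|_p^p\big)^{1/p},\big(\sum\|g_i\|_2^2\big)^{1/2}\Big\}.$$
Here $\kappa_p$ is a constant valid for the scalar field in use.

**Definition.** Let $p>2$ and let $(w_i)$ be a countable family with $w_i\ge1$. The space $X_w$ consists of the scalar families $a$ for which
$$\|a\|_{X_w}=\max\Big\{\|a\|_2,\Big(\sum w_i^p|a_i|^p\Big)^{1/p}\Big\}$$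
is finite. Finitely supported families are dense in it.

Three examples show the range of behavior.

- If all $w_i=1$, then $\|a\|_p\le\|a\|_2$ gives $X_w=\ell_2$.
- If $\sum w_i^{-2p/(p-2)}<\infty$, Hölder's inequality with exponents $\frac p2$ and $\frac p{p-2}$ gives
$$\sum|a_i|^2=\sum w_i^2|a_i|^2\,w_i^{-2}\le\Big(\sum w_i^p|a_i|^p\Big)^{2/p}\Big(\sum w_i^{-2p/(p-2)}\Big)^{(p-2)/p}.$$
So the second expression dominates, and $X_w$ is isomorphic to $\ell_p$ through $a\mapsto(w_ia_i)$.
- With $N$ coordinates of equal weight $w$, $\|\sum_{i\le N}\pm e_i\|=\max\{N^{1/2},wN^{1/p}\}$. This is $wN^{1/p}$ for small $N$ and $N^{1/2}$ for large $N$; the change is at $N=w^{2p/(p-2)}$. For $p=4$, $w=2$ it is at $N=16$, where both terms equal $4$.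

**Lemma 2.** Let $p>2$ and let $(w_i)$ be a countable family with $w_i\ge1$. There are $J:X_w\to L_p$ and $Q:L_p\to X_w$ with $QJ=I$, $\|Q\|\le1$, $\|J\|\le\kappa_p$. If the family is finite, the range of $J$ lies in the span of the indicators of a finite partition of $[0,1]$, so $I_{X_w}$ factors through some $\ell_p^M$ with constant $\kappa_p$.

*Proof.* **Step 1: construct $J$.** We want independent functions with $L_2$-norm $1$ and $L_p$-norm $w_i$. Put $A_i=w_i^{p/(p-2)}\ge1$. Let $f_i$ be independent on $[0,1]$ with values $\pm A_i$, each with probability $\frac1{2A_i^2}$, and value $0$ otherwise. Such functions exist: distributing the binary digits of $x\in[0,1]$ over countably many sequences gives independent uniform variables, and $f_i$ is a function of the $i$-th of these. Then $\|f_i\|_2^2=A_i^2A_i^{-2}=1$ and $\|f_i\|_p^p=A_i^{p-2}=w_i^p$. By Rosenthal's inequality applied to $a_if_i$, the map $Ja=\sum a_if_i$, defined first for finitely supported $a$, has norm at most $\kappa_p$, and it extends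 by density.

**Step 2: construct $Q$ and bound its $\ell_2$-part.** Let $Qf=(\mathbb Eff_i)_i$, which makes sense since the $f_i$ are bounded. The $f_i$ are orthonormal in $L_2$, being independent with mean zero and norm one, so $QJ=I$. By Bessel, $\|Qf\|_2\le\|f\|_2\le\|f\|_p$.

**Step 3: bound the weighted $\ell_p$-part by duality.** Put $q=p'<2$ and let $b$ be finitely supported with $\|b\|_q\le1$. By symmetry and independence, $(f_i)$ and $(\sigma_if_i)$ have the same distribution for each choice of signs. Averaging over $\sigma$ and using Jensen's inequality for the exponent $q/2<1$,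
$$\mathbb E\Big|\sum b_iw_if_i\Big|^q=\mathbb E\,\mathbb E_\sigma\Big|\sum\sigma_ib_iw_if_i\Big|^q\le\mathbb E\Big(\sum|b_iw_if_i|^2\Big)^{q/2}\le\sum|b_i|^qw_i^q\,\mathbb E|f_i|^q .$$
Now $\mathbb E|f_i|^q=A_i^{q-2}$ and $w_i^q=A_i^{q(p-2)/p}$. Since $q/p=q-1$, we have $q(p-2)/p=q-2(q-1)=2-q$, so $w_i^q\,\mathbb E|f_i|^q=1$. The right side is therefore $\sum|b_i|^q\le1$. By Hölder, $|\sum b_iw_i\mathbb Eff_i|=|\langle f,\sum b_iw_if_i\rangle|\le\|f\|_p$. The supremum over all such $b$ gives $(\sum w_i^p|\mathbb Eff_i|^p)^{1/p}\le\|f\|_p$. So $\|Q\|\le1$.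

**Step 4: finite families.** Finitely many $f_i$ generate a finite algebra of sets. The span of the indicators of its $M$ atoms of positive measure is isometric to $\ell_p^M$ and contains the range of $J$. Hence $I=QJ$ factors through $\ell_p^M$ with constant $\|Q\|\|J\|\le\kappa_p$. $\square$

## 5. An identity map between two weighted sequence spaces

Let $p>2$. Put
$$w_n=2^n,\qquad v_n=\frac{2^n}n\ge1,\qquad N_n=\big\lceil w_n^{2p/(p-2)}\big\rceil,\qquad I=\{(n,l,i):n,l\in\mathbb N,\ 1\le i\le N_n\}.$$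
For a scalar family $a$ on $I$ write $a_{n,l}=(a_{n,l,i})_{i\le N_n}$ and call this the block $(n,l)$. Set
$$\|a\|_Z=\max\Big\{\|a\|_2,\Big(\sum_Iw_n^p|a_{n,l,i}|^p\Big)^{1/p}\Big\},\qquad\|a\|_W=\Big(\sum_{n,l}\max\{\|a_{n,l}\|_2,\,v_n\|a_{n,l}\|_p\}^p\Big)^{1/p}.$$
In both spaces finitely supported vectors are dense and coordinate restrictions are contractive. $Z$ is one of Rosenthal's spaces, and $W$ is an $\ell_p$-sum of f.d. spaces. The unit vectors are $e_{n,l,i}$ and the coordinate functionals $e^*_{n,l,i}$. We study $D:Z\to W$, $Da=a$.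

For $p=4$ we have $N_n=16^n$. In general $N_n$ lies just beyond the threshold of Section 4, and this will be used in the form
$$N_n^{1/2-1/p}=N_n^{(p-2)/(2p)}\ge w_n,\qquad\text{that is,}\qquad w_nN_n^{1/p}\le N_n^{1/2}.\tag{2}$$
Hence any sum of $N_n$ distinct unit vectors $e_{n,\cdot,\cdot}$ with coefficients $\pm1$ has norm exactly $N_n^{1/2}$ in $Z$.

**Lemma 3.** $\|D\|\le2^{1/p}$. For every $m\in\mathbb N$, with $C_m=(1+2^{mp})^{1/p}$,
$$\|Da\|_W\le C_m\|a\|_2+\tfrac1m\|a\|_Z.\tag{3}$$

*Proof.* Since $\max\{x,y\}^p\le x^p+y^p$,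
$$\|Da\|_W^p\le\sum_{n,l}\|a_{n,l}\|_2^p+\sum_{n,l}v_n^p\|a_{n,l}\|_p^p .$$
As $p\ge2$, the first sum is at most $(\sum\|a_{n,l}\|_2^2)^{p/2}=\|a\|_2^p$. Since $v_n\le w_n$, the second is at most $\|a\|_Z^p$. This gives $\|D\|\le2^{1/p}$. For (3), split the second sum. The terms with $n\le m$ are bounded using $v_n\le2^m$ and $\|a_{n,l}\|_p\le\|a_{n,l}\|_2$, and contribute at most $2^{mp}\|a\|_2^p$. For $n>m$ we have $v_n=w_n/n\le w_n/m$, so these terms contribute at most $m^{-p}\|a\|_Z^p$. Altogether $\|Da\|_W^p\le C_m^p\|a\|_2^p+m^{-p}\|a\|_Z^p$. Take $p$-th roots, using $(x+y)^{1/p}\le x^{1/p}+y^{1/p}$. $\square$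

The factor $1/n$ in $v_n$ is needed. With $v_n=w_n$ the map $D$ would not be strictly singular: for $a$ supported on the coordinates $(n,1,1)$, $n\in\mathbb N$, we would have $\|a\|_W=(\sum w_n^p|a_{n,1,1}|^p)^{1/p}$. By the second example of Section 4 this is equivalent to $\|a\|_Z$, since $\sum_nw_n^{-2p/(p-2)}<\infty$.

**Transfer to $L_p$.** Lemma 2 gives $J_Z:Z\to L_p$ and $Q_Z:L_p\to Z$. It also applies to each block of $W$, which is Rosenthal's space for $N_n$ equal weights $v_n\ge1$. Cutting $[0,1]$ into countably many intervals and rescaling gives $L_p\cong(\oplus_{n,l}L_p)_{\ell_p}$ isometrically, so the block maps combine to $J_W:W\to L_p$ and $Q_W:L_p\to W$ with $Q_WJ_W=I$, $\|J_W\|\le\kappa_p$, $\|Q_W\|\le1$. Define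
$$\mathbb T=J_WDQ_Z\in\mathcal L(L_p),\qquad\text{so that}\qquad Q_W\mathbb TJ_Z=D.\tag{4}$$

## 6. Truncation, unit vectors, and block traces

Before proving anything about $\mathbb T$, we try to approximate $D$ from $\mathcal F_p$, and we look for the place where this fails.

**Truncation.** Let $D_m$ be $D$ followed by the restriction to the blocks with $n\le m$. The restriction is contractive from $Z$ to $\ell_2$, and by the proof of Lemma 3 the identity from $\ell_2$, on these coordinates, to $W$ has norm at most $C_m$. So $J_WD_mQ_Z\in\mathcal F_p$ with $r=2$, $s=p$, as in Section 1. Is $D-D_m$ small? On a unit vector with $n>m$ it is: $\|e_{n,l,i}\|_Z=w_n$ and $\|e_{n,l,i}\|_W=v_n=w_n/n$. But take a whole block, $a=\sum_{i\le N_n}e_{n,l,i}$ with $n>m$. Then $\|a\|_Z=N_n^{1/2}$ by (2), while $\|Da\|_W\ge\|a\|_2=N_n^{1/2}$. So $\|D-D_m\|\ge1$ for every $m$. The part of $D$ that survives is the $\ell_2$-part of the block norm. It cannot be routed through $\ell_2$ uniformly in $n$, because the identity from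 $\ell_2^{N_n}$ to the block of $W$ takes a unit vector to a vector of norm $v_n$, and $v_n\to\infty$.

**How to prove that every $S$ fails.** Testing $D-S$ on unit vectors is hopeless, since $\|De_{n,l,i}\|_W/\|e_{n,l,i}\|_Z=1/n\to0$. Testing on block sums $\sum_i\sigma_ie_{n,l,i}$ sees that $D$ has norm at least $1$ there. But what we can control about $S$ will only be the individual vectors $Se_{n,l,i}$, and adding $N_n$ upper bounds loses far too much. The way out has two halves.

First, an operator $A$ from $Z$ into an $\ell_r$-sum with $r<p$ must shrink unit vectors. Take $N_n$ of them in *different* blocks $l_1,l_2,\dots$ with the same $n$ and $i$. Their sum has norm $N_n^{1/2}$ in $Z$, but their images are almost disjoint, so $N_n^{1/r}\|Ae\|\lesssim\|A\|N_n^{1/2}$. Thus $\|Ae\|\lesssim N_n^{1/2-1/r}$, which is about $w_n^\theta$ with $\theta<1$. Since $v_n=w_n/n$, this is $o(v_n)$ for each $r<p$, and one operator serves all $r<p$ at once. It follows that the diagonal matrix entries of $S$ are small.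

Second, compare diagonals instead of norms, inside a *single* block: averaging over signs bounds $\frac1{N_n}$ times the trace of the block of $D-S$ by $\|D-S\|$. For $D$ this normalized trace is $1$.

## 7. $D$ and $D^*$ are strictly singular

**Lemma 4.** $D$ and $D^*$ are strictly singular. Consequently $\mathbb T\in\mathcal S(L_p)$ and $\mathbb T^*\in\mathcal S(L_{p'})$.

The consequence is the ideal property applied to $\mathbb T=J_WDQ_Z$ and $\mathbb T^*=Q_Z^*D^*J_W^*$.

*Proof for $D$.* Suppose $\|Dy\|_W\ge\delta\|y\|_Z$ on an infinite-dimensional closed $Y\subseteq Z$.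

**Step 1: choose almost disjoint vectors.** $Y$ contains nonzero vectors vanishing on any prescribed finite set of blocks, as this is a condition on finitely many coordinates. So we choose inductively $y_k\in Y$ with $\|y_k\|_Z=1$, and restrictions $x_k$ of $y_k$ to pairwise disjoint finite sets of blocks, with $\|y_k-x_k\|_Z\le2^{-k}$.

**Step 2: show that their $\ell_2$-norms become small.** Using $\|\cdot\|_2\le\|\cdot\|_Z$ on the left, and on the right that $W$ is an $\ell_p$-sum over blocks,
$$\delta\Big(\big(\sum_{k\le K}\|x_k\|_2^2\big)^{1/2}-1\Big)\le\delta\Big\|\sum_{k\le K}y_k\Big\|_Z\le\Big\|\sum_{k\le K}Dy_k\Big\|_W\le\Big(\sum_{k\le K}\|Dx_k\|_W^p\Big)^{1/p}+\|D\|\le\|D\|(K^{1/p}+1).$$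
As $p>2$, $\sum_{k\le K}\|x_k\|_2^2=o(K)$, so $\liminf_k\|x_k\|_2=0$.

**Step 3: conclude with (3).** Since $\|x_k\|_Z\le1$, (3) gives $\liminf_k\|Dx_k\|_W\le1/m$ for every $m$, so $\liminf_k\|Dx_k\|_W=0$. As $\|Dy_k-Dx_k\|_W\le\|D\|2^{-k}$, also $\liminf_k\|Dy_k\|_W=0$, contradicting $\|Dy_k\|_W\ge\delta$. $\square$

*Proof for $D^*$.* Put $q=p'<2$. Then $W^*$ is the $\ell_q$-sum of the duals of the blocks. Suppose $\|D^*y\|\ge\delta\|y\|$ on an infinite-dimensional closed $Y\subseteq W^*$.

**Step 1: choose almost disjoint functionals.** As before, there are $y_k\in Y$, $\|y_k\|=1$, and restrictions $z_k$ of $y_k$ to pairwise disjoint finite sets $G_k$ of blocks, with $\|y_k-z_k\|\le2^{-k}$. So $\frac12\le\|z_k\|\le1$.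

**Step 2: split $D^*z_k$ into a Hilbert part and a small part.** Fix $m$. By (3), for $a\in Z$, $|D^*z_k(a)|=|z_k(Da)|\le\|Da\|_W\le C_m\|a\|_2+\frac1m\|a\|_Z$. Consider $\ell_2(I)\oplus Z$ with the norm $C_m\|u\|_2+\frac1m\|v\|_Z$. On the diagonal $\{(a,a):a\in Z\}$ the functional $(a,a)\mapsto D^*z_k(a)$ has norm at most $1$. A Hahn–Banach extension has the form $(u,v)\mapsto g_k(u)+h_k(v)$, so
$$D^*z_k=g_k+h_k\ \text{ on }Z,\qquad\|g_k\|_{\ell_2}\le C_m,\qquad\|h_k\|_{Z^*}\le\tfrac1m .$$
Since $D^*z_k(a)=D^*z_k(a|_{G_k})$, we may replace $g_k,h_k$ by $a\mapsto g_k(a|_{G_k})$ and $a\mapsto h_k(a|_{G_k})$. Restrictions are contractive, so the bounds remain, and $g_k,h_k$ are now supported on $G_k$.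

**Step 3: bound the sum of the Hilbert parts.** Since $\|\cdot\|_2\le\|\cdot\|_Z$ and the $g_k$ have disjoint supports, $\|\sum_{k\le K}g_k\|_{Z^*}\le\|\sum_{k\le K}g_k\|_{\ell_2}\le C_mK^{1/2}$.

**Step 4: bound the sum of the small parts.** For $x_k\in Z$ with disjoint supports,
$$\Big\|\sum x_k\Big\|_Z^p\ge\max\Big\{\sum\|x_k\|_2^p,\ \sum_k\sum_Iw_n^p|x_k(n,l,i)|^p\Big\}\ge\tfrac12\sum\|x_k\|_Z^p .$$
The first inequality uses $(\sum\|x_k\|_2^2)^{p/2}\ge\sum\|x_k\|_2^p$. The second holds because a maximum is at least half the sum and $\|x_k\|_Z^p$ is at most the sum of its two expressions. Apply this to $x_k=a|_{G_k}$, together with Hölder's inequality: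
$$\Big|\sum_{k\le K}h_k(a)\Big|\le\frac1m\sum_{k\le K}\|a|_{G_k}\|_Z\le\frac1mK^{1/q}\Big(\sum_{k\le K}\|a|_{G_k}\|_Z^p\Big)^{1/p}\le\frac{2^{1/p}}mK^{1/q}\|a\|_Z .$$

**Step 5: compare.** In the $\ell_q$-sum $W^*$ we have $\|\sum_{k\le K}z_k\|\ge\frac12K^{1/q}$, so $\|\sum_{k\le K}y_k\|\ge\frac12K^{1/q}-1$. Moreover $\|\sum_{k\le K}D^*(y_k-z_k)\|\le\|D\|$. Hence
$$\delta\big(\tfrac12K^{1/q}-1\big)-\|D\|\le\Big\|\sum_{k\le K}D^*z_k\Big\|\le C_mK^{1/2}+\frac{2^{1/p}}mK^{1/q}.$$
Choose $m$ with $2^{1/p}/m<\delta/4$, divide by $K^{1/q}$ and let $K\to\infty$. Since $q<2$, $K^{1/2-1/q}\to0$, and we get $\delta/2\le\delta/4$, a contradiction. $\square$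

## 8. Operators through $\ell_r$-sums, $r<p$, have small diagonal

**Lemma 5.** Let $E=(\oplus X_j)_{\ell_r}$ with $X_j$ f.d., $1\le r<\infty$, and let $A:Z\to E$ be bounded. For all $n$ and $i\le N_n$,
$$\limsup_{l\to\infty}\|Ae_{n,l,i}\|\le\|A\|\,N_n^{1/2-1/r}.$$

*Proof.* Fix $n,i$ and put $N=N_n$. The map $b\mapsto\sum_lb_le_{n,l,i}$ from $\ell_2$ to $Z$ is bounded, with norm at most $w_n$. Hence $e_{n,l,i}\to0$ weakly as $l\to\infty$, and so $Ae_{n,l,i}\to0$ weakly. If the $\limsup$ is $0$ there is nothing to prove. Otherwise let $0<c<\limsup_l\|Ae_{n,l,i}\|$ and $0<\tau<c$. Pass to a subsequence of indices $l$ with $\|Ae_{n,l,i}\|>c$ and apply the gliding hump: there are $l_1<\dots<l_N$ and disjoint $t_k\in E$ with $\|Ae_{n,l_k,i}\|>c$ and $\|Ae_{n,l_k,i}-t_k\|\le\tau2^{-k}$. Then $\|t_k\|\ge c-\tau$. By disjointness in $E$ and by (2),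
$$N^{1/r}(c-\tau)-\tau\le\Big\|A\sum_{k\le N}e_{n,l_k,i}\Big\|\le\|A\|\max\{N^{1/2},w_nN^{1/p}\}=\|A\|N^{1/2}.$$
Let $\tau\to0$, and then let $c$ tend to the $\limsup$. $\square$

*Proof of Theorem A (i).* The operator is $\mathbb T$ from (4); it and its adjoint are strictly singular by Lemma 4. Let $S$ be as in (1) and $\rho=\|\mathbb T-S\|$. We move the problem to $Z\to W$: put
$$S'=Q_WSJ_Z=K'+\sum_iB_i'A_i',\qquad K'=Q_WKJ_Z,\quad A_i'=A_iJ_Z:Z\to E_i,\quad B_i'=Q_WB_i:E_i\to W.$$
Then $R:=D-S'=Q_W(\mathbb T-S)J_Z$ satisfies $\|R\|_{Z\to W}\le\kappa_p\rho$.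

**Step 1: $N_n^{1/2-1/r}/v_n\to0$ for each $1\le r<p$.** This makes the bound of Lemma 5 negligible against $v_n$. If $r\le2$, the quotient is at most $1/v_n=n2^{-n}$. If $2<r<p$, use $N_n\le2w_n^{2p/(p-2)}$, which holds because $\lceil x\rceil\le2x$ for $x\ge1$. Then
$$\frac{N_n^{1/2-1/r}}{v_n}\le\sqrt2\,n\,w_n^{\theta-1},\qquad\theta=\frac{2p}{p-2}\cdot\frac{r-2}{2r}=\frac{p(r-2)}{r(p-2)} .$$
Now $\theta<1$ means $p(r-2)<r(p-2)$, that is, $r<p$. As $w_n=2^n$, the quotient tends to $0$.

**Step 2: make all diagonal entries of $S'$ in one block small.** Let $\tau>0$. By Step 1, and since there are finitely many $i$, fix $n$ with $\sum_i\|B_i'\|\|A_i'\|N_n^{1/2-1/r_i}\le\tau v_n$. For each $j\le N_n$, $e_{n,l,j}\to0$ weakly as $l\to\infty$, so $\|K'e_{n,l,j}\|\to0$ because $K'$ is compact. With Lemma 5, $\limsup_l\|S'e_{n,l,j}\|_W\le\tau v_n$. There are only finitely many $j\le N_n$, so we can fix one $l$ with $\|S'e_{n,l,j}\|_W\le2\tau v_n$ for all $j\le N_n$. Since $v_n|a_{n,l,j}|\le\|a\|_W$ for every $a\in W$,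 we get $|e^*_{n,l,j}(S'e_{n,l,j})|\le2\tau$ for all $j\le N_n$.

**Step 3: bound the normalized trace of $R$ on this block by $\|R\|$.** Write $N=N_n$, $e_j=e_{n,l,j}$. For all signs, $\|\sum_j\sigma_je_j\|_Z=\sqrt N$ by (2). For $a\in W$, $|\sum_j\sigma_ja_{n,l,j}|\le\sqrt N\|a_{n,l}\|_2\le\sqrt N\|a\|_W$. Since $\mathbb E_\sigma\sigma_i\sigma_j=0$ for $i\ne j$,
$$\Big|\frac1N\sum_je_j^*(Re_j)\Big|=\Big|\mathbb E_\sigma\frac1N\Big\langle\sum_i\sigma_ie_i^*,R\sum_j\sigma_je_j\Big\rangle\Big|\le\frac1N\sqrt N\,\|R\|\sqrt N=\|R\|\le\kappa_p\rho .$$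

**Step 4: combine.** As $e_j^*(De_j)=1$, we have $1=e_j^*(S'e_j)+e_j^*(Re_j)$. Averaging over $j\le N$ gives $1\le2\tau+\kappa_p\rho$. Let $\tau\to0$: $\rho\ge1/\kappa_p$. $\square$

## 9. All exponents $r<s$ and all $p\ne2$

*Proof of Theorem A (ii), case $p>2$.* Take $U=\mathbb T$. We check that every $S_0=T_3T_2T_1\in\mathcal F_p$ has the form (1). If $r<p$, write $S_0=(T_3T_2)T_1$. If $r\ge p$, then $s>p$, so $T_3$ is compact by Lemma 1(a), and $S_0$ is compact. Sums and scalar multiples of operators of the form (1) are again of this form, so all of $\operatorname{span}(\mathcal F_p)$ is, and (i) applies.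

*Case $1<p<2$.* The purpose is to dualize. Put $q=p'>2$, let $\mathbb T\in\mathcal S(L_q)$ be the operator of (i) for the exponent $q$, and let $U=\mathbb T^*\in\mathcal S(L_p)$. Let $S_0=T_3T_2T_1\in\mathcal F_p$.

If $s>p$, then $S_0^*=(T_1^*T_2^*)T_3^*$ factors through $(\oplus Y_n^*)_{\ell_{s'}}$ with $1<s'<q$, so $S_0^*$ has the form (1) for the exponent $q$. If $s\le p$, then $1\le r<p=\min(p,2)$, so $T_1$ is compact by Lemma 1(b), and $S_0^*$ is compact. Hence $S^*$ has the form (1) for the exponent $q$ for every $S\in\operatorname{span}(\mathcal F_p)$. By reflexivity $U^*=\mathbb T$, so $\|U-S\|=\|\mathbb T-S^*\|\ge1/\kappa_q$. Here $q=\max(p,p')$.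

In both cases, for $0<\varepsilon<1/\kappa_{\max(p,p')}$ the operator $U$ admits no approximate factorization as required, whatever the exponents, spaces and operators are. $\square$

## 10. Strictly singular operators factor through $\ell_p$

We now prove Theorem B, which shows that the strict inequality $r<s$ is what fails. These standard theorems are used.

- **Burkholder's inequalities** ($2<p<\infty$). For a martingale difference sequence $(d_k)$ with respect to $(\mathcal G_k)$: $\|(\sum|d_k|^2)^{1/2}\|_p\le C_p\|\sum d_k\|_p$ and $\|\sum d_k\|_p\le C_p\big(\|(\sum\mathbb E[|d_k|^2|\mathcal G_{k-1}])^{1/2}\|_p+(\sum\|d_k\|_p^p)^{1/p}\big)$.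
- **Kadec–Pełczyński.** For $p>2$, a weakly null sequence in $L_p$ whose norms are bounded and bounded away from $0$ has a subsequence equivalent to the unit vector basis of $\ell_p$ or $\ell_2$.
- **Weis** (Proc. Amer. Math. Soc. 67 (1977)). On $L_p$, $1<p<\infty$, $T$ is strictly singular iff $T^*$ is.

For $p>2$ let $i_{p,2}:L_p\to L_2$ be the inclusion.

**Lemma 6** (a theorem of W. B. Johnson, 1976). Let $2<p<\infty$, $X$ a Banach space and $T:X\to L_p$ bounded with $i_{p,2}T$ compact. Then $T$ factors through $\ell_p$.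

*Proof.* **Step 1: choose a fast sequence of dyadic levels.** Let $P_n$ be the conditional expectation onto the dyadic $\sigma$-algebra $\mathcal D_n$ with $2^n$ atoms. Since $P_n\to I$ strongly on $L_2$, hence uniformly on compact sets, $\delta_n:=\|(I-P_n)T\|_{X\to L_2}\to0$. Choose $0=n_0<n_1<\cdots$ such that for $k\ge2$
$$\delta_{n_{k-1}}\le2^{-k}/M_k,\qquad M_k:=2^k2^{n_{k-2}/2}.$$
This is possible because $M_k$ is known before $n_{k-1}$ is chosen. Put $M_0=M_1=1$. Let $D_0=P_{n_0}$ and $D_k=P_{n_k}-P_{n_{k-1}}$ for $k\ge1$ (the $D_k$ of this proof are unrelated to $D$ and $D_m$ above). Let $H_k$ be the range of $D_k$ with the norm $|y|_k=\max\{\|y\|_p,M_k\|y\|_2\}$, and let $H=(\oplus H_k)_{\ell_p}$. We show that $T$ passes through $H$, and that $I_H$ factors through $\ell_p$.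

**Step 2: $x\mapsto(D_kTx)_k$ is bounded from $X$ to $H$.** For the $L_p$-parts, apply Burkholder's first inequality to the martingale differences $D_kTx$, $1\le k\le L$, whose sum is $P_{n_L}Tx-P_{n_0}Tx$. Since also $\|D_0Tx\|_p\le\|Tx\|_p$ and $\sum_k|c_k|^p\le(\sum_k|c_k|^2)^{p/2}$, letting $L\to\infty$ gives $\sum_k\|D_kTx\|_p^p\le C\|Tx\|_p^p$. For the $L_2$-parts with $k\ge2$, note $D_k=P_{n_k}(I-P_{n_{k-1}})$, so $M_k\|D_kTx\|_2\le M_k\delta_{n_{k-1}}\|x\|\le2^{-k}\|x\|$. For $k\le1$, $M_k\|\cdot\|_2\le\|\cdot\|_p$. Hence $\sum_k|D_kTx|_k^p\le C'\|x\|^p$.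

**Step 3: $(y_k)\mapsto\sum y_k$ is bounded from $H$ to $L_p$.** The two terms $k=0,1$ are harmless, so it suffices to bound finite sums over $k\ge2$ of one parity. For such $k$, $y_k$ is $\mathcal D_{n_k}$-measurable and $\mathbb E[y_k|\mathcal D_{n_{k-2}}]=0$, so these $y_k$ are martingale differences for the $\sigma$-algebras $\mathcal D_{n_k}$ of that parity. Each atom of $\mathcal D_{n_{k-2}}$ has measure $2^{-n_{k-2}}$, so pointwise
$$\mathbb E[|y_k|^2|\mathcal D_{n_{k-2}}]\le2^{n_{k-2}}\|y_k\|_2^2\le2^{n_{k-2}}M_k^{-2}|y_k|_k^2=4^{-k}|y_k|_k^2 .$$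
Hence the conditional square function is at most $(\sum4^{-k}|y_k|_k^2)^{1/2}\le\sup_k|y_k|_k\le(\sum|y_k|_k^p)^{1/p}$. Also $\sum\|y_k\|_p^p\le\sum|y_k|_k^p$. Burkholder's second inequality gives $\|\sum y_k\|_p\le2C_p(\sum|y_k|_k^p)^{1/p}$.

**Step 4: $I_H$ factors through $\ell_p$.** Fix $k$, let $n=n_k$, and norm the range of $P_n$ by $\max\{\|y\|_p,M_k\|y\|_2\}$. If $a\in\mathbb K^{2^n}$ is the vector of values of $y$, then $\|y\|_p=2^{-n/p}\|a\|_p$ and $\|y\|_2=2^{-n/2}\|a\|_2$, so the norm is
$$M_k2^{-n/2}\max\{\|a\|_2,w\|a\|_p\},\qquad w=2^{n/2-n/p}/M_k>0 .$$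
If $w<1$, the maximum equals $\|a\|_2$, since $\|a\|_p\le\|a\|_2$, and we may replace $w$ by $1$. By Lemma 2, the identity of this space factors through some $\ell_p^{m_k}$ with constant $\kappa_p$; the constant factor $M_k2^{-n/2}$ does not matter. Now $D_k$ projects the space onto $H_k$ with norm at most $2$, because $\|D_k\|\le2$ on $L_p$ and on $L_2$. So $I_{H_k}$ factors through $\ell_p^{m_k}$ with constant $2\kappa_p$, uniformly in $k$. Taking $\ell_p$-sums, $I_H$ factors through $(\oplus\ell_p^{m_k})_{\ell_p}=\ell_p$.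

**Step 5: compose.** The maps of Steps 2 and 3, with $I_H$ in between, give $x\mapsto\sum_kD_kTx=\lim_LP_{n_L}Tx=Tx$. $\square$

*Proof of Theorem B.* Let $p>2$ and $T\in\mathcal S(L_p)$.

**Step 1: $i_{p,2}T$ is compact.** If not, the remark in Section 3 gives bounded weakly null $f_k$ with $\|Tf_k\|_2\ge\delta>0$. Then $\|Tf_k\|_p\ge\delta$ and $\|f_k\|_p\ge\delta/\|T\|$, so Kadec–Pełczyński applies to both sequences. Pass to a subsequence along which each of $(f_k)$, $(Tf_k)$ is equivalent to the basis of $\ell_p$ or $\ell_2$. We have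
$$\Big(\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_kTf_k\Big\|_p^2\Big)^{1/2}\ge\Big(\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_kTf_k\Big\|_2^2\Big)^{1/2}=\Big(\sum_{k\le K}\|Tf_k\|_2^2\Big)^{1/2}\ge\delta K^{1/2}.$$
If $(Tf_k)$ or $(f_k)$ were equivalent to the $\ell_p$ basis, the left side would be at most a constant times $K^{1/p}$ (in the second case with the extra factor $\|T\|$), which is impossible for large $K$. So both are equivalent to the $\ell_2$ basis, and $T$ is an isomorphism on $\overline{\operatorname{span}}(f_k)$. This contradicts strict singularity.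

**Step 2: factor.** Lemma 6 with $X=L_p$ gives the factorization through $\ell_p$ for $p>2$. For $p<2$, $T^*$ is strictly singular on $L_{p'}$ by Weis's theorem, hence factors through $\ell_{p'}$, and $T=T^{**}$ factors through $\ell_p$.

The last sentence of the theorem follows: if $T=BA$ through $\ell_p$, take $T_1=A$, $T_2=I_{\ell_p}$, $T_3=B$. $\square$

## 11. The closure of $\mathcal F_p$ in terms of one exponent

We prove Theorem C. An operator $T$ has the property of the question for all $\varepsilon>0$ iff $T\in\overline{\mathcal F_p}$. Finite rank operators factor through a single f.d. space, so they lie in $\mathcal F_p$ and in every $\Gamma_r$. As $L_p$ has the approximation property, compact operators lie in the closures of both $\mathcal F_p$ and $\bigcup_r\Gamma_r$. The next lemma inserts an intermediate exponent into an operator from an $\ell_a$-sum to an $\ell_b$-sum.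

**Lemma 7.** Let $1<a<b<\infty$, $T:X=(\oplus X_n)_{\ell_a}\to Y=(\oplus Y_n)_{\ell_b}$ bounded with f.d. summands, and $\eta>0$. There is $T'$ with $\|T-T'\|\le\eta$ such that, for each $c\in[a,b]$, $T'$ factors through an $\ell_c$-sum of f.d. spaces.

*Proof.* **Step 1: choose blocks on which $T$ is almost two-diagonal.** Let $P_n,Q_m$ be the projections of $X,Y$ onto the first $n$, respectively $m$, summands. For fixed $n$, $TP_n$ has finite rank and $Q_m\to I$ strongly, so $\|(I-Q_m)TP_n\|\to0$ as $m\to\infty$. For fixed $m$, $Q_mT$ has finite rank, and $X^*$ is an $\ell_{a'}$-sum with $a'<\infty$, so $P_n^*\to I$ strongly on $X^*$ and $\|Q_mT(I-P_n)\|=\|(I-P_n^*)(Q_mT)^*\|\to0$ as $n\to\infty$. Choose inductively $n_0=0<n_1<n_2<\cdots$ and $m_{-1}=m_0=0<m_1<m_2<\cdots$, in the order $n_1,m_1,n_2,m_2,\dots$, with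
$$\|(I-Q_{m_k})TP_{n_k}\|\le\eta2^{-k-2}\ (k\ge1),\qquad\|Q_{m_k}T(I-P_{n_{k+1}})\|\le\eta2^{-k-3}\ (k\ge0).$$

**Step 2: define $T'$ and compare it with $T$.** Let $\tilde X_k$ be the range of $P_{n_k}-P_{n_{k-1}}$ with the norm of $X$. Then $X=(\oplus\tilde X_k)_{\ell_a}$. For $x=\sum x_k$, $x_k\in\tilde X_k$, put
$$T'x=\sum_{k\ge1}(Q_{m_k}-Q_{m_{k-2}})Tx_k .$$
Since $x_k=P_{n_k}x_k=(I-P_{n_{k-1}})x_k$, for each $k\ge1$
$$\|Tx_k-(Q_{m_k}-Q_{m_{k-2}})Tx_k\|\le\|(I-Q_{m_k})Tx_k\|+\|Q_{m_{k-2}}Tx_k\|\le\eta(2^{-k-2}+2^{-k-1})\|x_k\|\le\eta2^{-k}\|x_k\| .$$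
For $k=1$ the term with $Q_{m_{-1}}=0$ vanishes. Once $T'$ is known to be bounded (Step 3), summing over $k$ gives $\|T-T'\|\le\eta$.

**Step 3: bound $T'$ by the $\ell_b$-norm.** The operators $Q_{m_k}-Q_{m_{k-2}}$ are contractive coordinate restrictions, and for $k$ of one parity their ranges are disjoint. So each parity contributes at most $(\sum\|Tx_k\|^b)^{1/b}\le\|T\|(\sum\|x_k\|^b)^{1/b}$, and
$$\|T'x\|\le2\|T\|\Big(\sum\|x_k\|^b\Big)^{1/b}.$$
For $c\in[a,b]$ the $\ell_b$-norm is at most the $\ell_c$-norm, which is at most the $\ell_a$-norm. So the formula for $T'$ defines a bounded operator on $(\oplus\tilde X_k)_{\ell_c}$, and $T'$ factors as $(\oplus\tilde X_k)_{\ell_a}\hookrightarrow(\oplus\tilde X_k)_{\ell_c}\to Y$. $\square$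

*Proof of Theorem C.* **Step 1: for $p>2$, $\Gamma_r\subseteq\mathcal F_p$ if $2<r<p$.** This gives "if". Let $S=BA\in\Gamma_r$ with $A:L_p\to E$, $B:E\to L_p$, $E=(\oplus X_n)_{\ell_r}$. By Lemma 1(a) with target $L_2$, applicable because $r>2$, $i_{p,2}B:E\to L_2$ is compact. By Lemma 6, $B=B_2B_1$ with $B_1:E\to\ell_p$, $B_2:\ell_p\to L_p$. So $S=B_2B_1A\in\mathcal F_p$ with exponents $r<s=p$.

**Step 2: for $p>2$, $\mathcal F_p\subseteq\overline{\bigcup_{2<c<p}\Gamma_c}$.** This gives "only if". Let $S=T_3T_2T_1\in\mathcal F_p$ with exponents $r<s$. If $s>p$ or $r<2$, then $S$ is compact by Lemma 1, hence in the closure. Otherwise $2\le r<s\le p$. Pick $c\in(r,s)\subseteq(2,p)$. Apply Lemma 7 to $T_2$ with $a=r$, $b=s$: for every $\eta>0$, $S$ is within $\|T_3\|\eta\|T_1\|$ of an element of $\Gamma_c$.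

**Step 3: for $p<2$, pass to adjoints.** We show that $T\in\overline{\mathcal F_p}$ iff $T^*\in\overline{\mathcal F_{p'}}$. If $S\in\mathcal F_p$ has exponents $1<r<s$, then $S^*=T_1^*T_2^*T_3^*\in\mathcal F_{p'}$ with exponents $s'<r'<\infty$. If $r=1$, then $S$ is compact by Lemma 1(b), so $S^*$ is compact and lies in $\overline{\mathcal F_{p'}}$. Since taking adjoints is isometric, $T\in\overline{\mathcal F_p}$ implies $T^*\in\overline{\mathcal F_{p'}}$. The same argument from $L_{p'}$ to $L_p$, with $T^{**}=T$, gives the converse; Lemma 1(b) with $r=1$ is available for $p'$ as well, since $1<\min(p',2)$.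

For $1<r<\infty$ the adjoint of a factorization through an $\ell_r$-sum of f.d. spaces is one through an $\ell_{r'}$-sum of f.d. spaces. So $\Gamma_r$ on $L_p$ corresponds under adjoints to $\Gamma_{r'}$ on $L_{p'}$, and $r\in(p,2)$ iff $r'\in(2,p')$. By Steps 1 and 2 for $p'>2$, $T^*\in\overline{\mathcal F_{p'}}$ iff $T^*\in\overline{\bigcup_{2<r'<p'}\Gamma_{r'}}$, that is, iff $T\in\overline{\bigcup_{p<r<2}\Gamma_r}$. $\square$
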